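# Compact complex manifolds with a holomorphic Riemannian metric that is not locally homogeneous

## 1. Holomorphic metrics, local isometries, Killing fields

Throughout, $X$ is a compact connected complex manifold of complex dimension $n$ and $TX$ is its holomorphic tangent bundle. For $1$-forms $\alpha,\beta$ we write $\alpha\beta=\frac12(\alpha\otimes\beta+\beta\otimes\alpha)$, so $2\,dx\,dy$ is the quadratic form with matrix $\begin{pmatrix}0&1\\1&0\end{pmatrix}$.

**Definition 1.** A holomorphic Riemannian metric on a complex manifold is a holomorphic section $g$ of the bundle ${\rm S}^2(T^*X)$ of complex quadratic forms on $TX$ that is nondegenerate at every point.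

In local coordinates, $g$ is a symmetric matrix of holomorphic functions with nowhere vanishing determinant. There is no positivity. On $\mathbb C^2$ the form $g=2\,dx\,dy$ is such a metric, and the vector $\partial_x$ is null: $g(\partial_x,\partial_x)=0$. For a compact example, take a lattice $\Lambda\subset\mathbb C^n$ and any constant nondegenerate quadratic form. It is invariant under translations, so it descends to the torus $\mathbb C^n/\Lambda$.

**Definition 2.** A local isometry of $g$ is a biholomorphism $\phi:U\to V$ between open sets with $\phi^*g=g$. Local isometries form a pseudogroup. The orbit of $p$ is the set of all $\phi(p)$, where $\phi$ is a local isometry defined near $p$.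

On $(\mathbb C,dz^2)$ the condition reads $\phi'^2=1$, so on connected open sets the local isometries are $z\mapsto\pm z+c$. On $(\mathbb C^2,2\,dx\,dy)$ the maps $(x,y)\mapsto(\mu x+a,\mu^{-1}y+b)$ with $\mu\ne0$ are isometries.

**Definition 3.** A (local holomorphic) Killing field is a holomorphic vector field $K$ on an open set with $\mathcal L_Kg=0$. Equivalently, its local flow consists of local isometries.

The Lie derivative is a derivation with $\mathcal L_K(df)=d(K f)$. For $g=2\,dx\,dy$ and $K=x\partial_x-y\partial_y$ we get $\mathcal L_K dx=dx$ and $\mathcal L_Kdy=-dy$, hence $\mathcal L_Kg=2\,dx\,dy-2\,dx\,dy=0$. So $\partial_x$, $\partial_y$ and $x\partial_x-y\partial_y$ are Killing.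

**Definition 4.** The metric $g$ is locally homogeneous if its pseudogroup of local isometries acts transitively on $X$: for any $x,y\in X$ there are open neighborhoods $U\ni x$, $V\ni y$ and a biholomorphism $\phi:U\to V$ with $\phi(x)=y$ and $\phi^*g=g$. Equivalently, at every point the local Killing fields span the tangent space.

A torus with a constant metric is locally homogeneous, by translations. One half of the equivalence is an argument that we shall reuse. Suppose Killing fields $K_1,\dots,K_n$ near $p$ form a basis of $T_pX$. The map $(s_1,\dots,s_n)\mapsto \Phi_{K_1}^{s_1}\circ\cdots\circ\Phi_{K_n}^{s_n}(p)$ built from their flows has differential $\partial_{s_i}\mapsto K_i(p)$ at $0$, so its image contains a neighborhood of $p$, and this image lies in the orbit of $p$. If this holds at every point, then all orbits are open, and since they partition the connected space $X$ there is only one. We shall not use the other half: our counterexamples violate both forms of the definition.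

**Definition 5.** The Levi-Civita connection $\nabla$ of $g$ is the unique torsion-free holomorphic connection with $\nabla g=0$. In coordinates $x^a$,
$$\Gamma^a_{bc}=g^{ad}\Gamma_{d,bc},\qquad \Gamma_{d,bc}=\tfrac12(\partial_bg_{cd}+\partial_cg_{bd}-\partial_dg_{bc}),\qquad \nabla dx^a=-\Gamma^a_{bc}\,dx^b\otimes dx^c,$$
and the Ricci tensor has components
$$R_{\beta\gamma}=\partial_\alpha\Gamma^\alpha_{\beta\gamma}-\partial_\gamma\Gamma^\alpha_{\beta\alpha}+\Gamma^\alpha_{\alpha\delta}\Gamma^\delta_{\beta\gamma}-\Gamma^\alpha_{\gamma\delta}\Gamma^\delta_{\beta\alpha}.$$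

For a constant metric all of these vanish; the first nonflat case is Lemma 1 below. In a covariant derivative the differentiation slot is written first: $\nabla(f\,S)=df\otimes S+f\,\nabla S$. All these objects are natural: a local isometry preserves $\nabla$, and so it satisfies $\phi^*\mathrm{Ric}=\mathrm{Ric}$, $\phi^*(\nabla\mathrm{Ric})=\nabla\mathrm{Ric}$, and so on.

**Definition 6.** A group $\Gamma$ of biholomorphisms of $\mathbb C^n$ acts freely if only the identity has a fixed point. It acts properly discontinuously if for every compact $K$ only finitely many $\gamma\in\Gamma$ satisfy $\gamma K\cap K\ne\emptyset$. It acts cocompactly if some compact set meets every orbit.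

If all three hold, $\mathbb C^n/\Gamma$ is a compact connected complex manifold, the projection from $\mathbb C^n$ is a local biholomorphism, and a $\Gamma$-invariant metric descends. The standard example is $\mathbb Z+\tau\mathbb Z$ with $\operatorname{Im}\tau>0$ acting on $\mathbb C$ by translations; the quotient is an elliptic curve.

We also use the following textbook facts.

* A holomorphic function on a compact connected complex manifold is constant. In particular a holomorphic function on $\mathbb C$ that is periodic for a lattice is constant.
* (Jacobi) Fix $\operatorname{Im}\tau>0$. The series $\vartheta(z)=\sum_{k\in\mathbb Z}e^{\pi ik^2\tau+2\pi ikz}$ is entire. Its zeros are simple and are exactly the points of $z_0+\mathbb Z+\tau\mathbb Z$, where $z_0=\frac{1+\tau}2$. Moreover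
$$\vartheta(z+1)=\vartheta(z),\qquad \vartheta(z+\tau)=e^{-\pi i\tau-2\pi iz}\vartheta(z).\tag{1}$$
The second rule comes from completing the square: $\pi ik^2\tau+2\pi ik\tau=\pi i(k+1)^2\tau-\pi i\tau$ and $2\pi ikz=2\pi i(k+1)z-2\pi iz$; then shift $k$.
* The Weierstrass function of a lattice satisfies $\wp'^2=4\wp^3-g_2\wp-g_3$, the cubic $4s^3-g_2s-g_3$ has distinct roots, and $\wp$ has a double pole with principal part $z^{-2}$ at each lattice point and no other poles.
* (Frobenius, holomorphic version) If the differentials of $k$ pointwise independent holomorphic $1$-forms on an $m$-manifold lie in the ideal generated by these forms, then through each point passes an $(m-k)$-dimensional complex submanifold on which they all vanish.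

## 2. Local homogeneity on compact manifolds: dimensions at most three versus at least five

On a noncompact manifold there is no reason for a holomorphic Riemannian metric to be locally homogeneous; Section 3 has an explicit example on $\mathbb C^2$. Compactness is a strong constraint, because every holomorphic function built from the metric is constant. In dimension $3$ it is a known result that every holomorphic Riemannian metric on a compact connected complex manifold is locally homogeneous. Our question comes from Indranil Biswas and Sorin Dumitrescu, "Holomorphic Riemannian metric and fundamental group", arXiv:1804.03014 (2018).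

**Conjecture.** Any holomorphic Riemannian metric on a compact complex manifold $X$ is locally homogeneous.

The conjecture is false, and it fails in every dimension $n\ge5$. We shall prove the following.

**Theorem A.** For every $n\ge5$ there is a compact connected complex $n$-manifold $X$ with a holomorphic Riemannian metric $g$ whose Ricci tensor vanishes on a nonempty complex hypersurface $D\subsetneq X$ and at no point of $X\setminus D$. Hence $g$ is not locally homogeneous.

**Theorem B.** For the $(X,g)$ constructed in Sections 6 and 7 there is a surjective holomorphic submersion $\pi:X\to E$ with connected fibers onto an elliptic curve, such that at every point of $X$ the local holomorphic Killing fields span exactly $\ker d\pi$. So all Killing orbits have codimension exactly $1$, no nonempty open subset of $X$ is locally homogeneous, and every orbit of the pseudogroup of local isometries is a finite union of fibers of $\pi$.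

**Proposition C.** For $n\le2$ the conjecture holds.

With the quoted result for $n=3$, the conjecture is true for $n\le3$ and false for all $n\ge5$. The case $n=4$ is not decided here.

## 3. Dimensions one and two: one curvature function decides

**Proof of Proposition C, $n=1$.** Locally $g=\alpha(z)\,dz^2$ with $\alpha\ne0$. Choose a local square root and put $w=\int\sqrt\alpha\,dz$; this is a local coordinate and $g=dw^2$. Given $p,q\in X$ with such coordinates $w_p,w_q$ vanishing at $p$ and $q$, the map $w_q^{-1}\circ w_p$ is a local isometry taking $p$ to $q$. Compactness is not used.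

**Proof of Proposition C, $n=2$.** We produce a curvature function, observe that it is constant, and then build isometries with Frobenius.

**Step 1: the curvature function.** Near any point there is a holomorphic coframe $e^1,e^2$ with $g=(e^1)^2+(e^2)^2$: pick a local field $v$ with $g(v,v)\ne0$, divide by a local square root of $g(v,v)$, and apply Gram–Schmidt. There is a unique $1$-form $\alpha$ with
$$de^1=-\alpha\wedge e^2,\qquad de^2=\alpha\wedge e^1.$$
Indeed, write $de^1=a\,e^1\wedge e^2$, $de^2=b\,e^1\wedge e^2$ and $\alpha=\alpha_1e^1+\alpha_2e^2$; the equations say $\alpha_1=-a$ and $\alpha_2=-b$. Define a function $G$ by $d\alpha=G\,e^1\wedge e^2$.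

We claim that $G$ does not depend on the coframe. Two orthonormal coframes differ by a matrix in $O(2,\mathbb C)$, so up to replacing $e^2$ by $-e^2$ they differ by a rotation. Replacing $e^2$ by $-e^2$ changes the signs of $\alpha$ and of $e^1\wedge e^2$, and keeps $G$. For a rotation by a local holomorphic function $s$, put
$$\theta^1=\cos s\;e^1+\sin s\;e^2,\qquad \theta^2=-\sin s\;e^1+\cos s\;e^2,\qquad\Theta=\alpha-ds.$$
Then
$$d\theta^1=ds\wedge\theta^2-\alpha\wedge(\cos s\;e^2-\sin s\;e^1)=-\Theta\wedge\theta^2,$$
$$d\theta^2=-ds\wedge\theta^1+\alpha\wedge(\sin s\;e^2+\cos s\;e^1)=\Theta\wedge\theta^1,\tag{2}$$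
$$d\Theta=d\alpha=G\,e^1\wedge e^2=G\,\theta^1\wedge\theta^2.$$
So $G$ is again the function attached to the new coframe. Thus $G$ is a holomorphic function on $X$, canonically attached to $g$. As $X$ is compact and connected, $G$ is constant.

**Step 2: isometries from Frobenius.** Let $p,q\in X$, with orthonormal coframes on neighborhoods $U\ni p$ and $V\ni q$. Now let $s$ be an independent coordinate on $\mathbb C$. The formulas above define $1$-forms $\theta^1,\theta^2,\Theta$ on $U\times\mathbb C$, which form a coframe, and the computation (2) is unchanged. Denote by $\tilde\theta^1,\tilde\theta^2,\tilde\Theta$ the same forms on $V\times\mathbb C$. On the $6$-dimensional product $(U\times\mathbb C)\times(V\times\mathbb C)$ consider the three independent forms $\theta^1-\tilde\theta^1$, $\theta^2-\tilde\theta^2$, $\Theta-\tilde\Theta$. Their differentials lie in the ideal they generate: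
$$d(\theta^1-\tilde\theta^1)=-(\Theta-\tilde\Theta)\wedge\theta^2-\tilde\Theta\wedge(\theta^2-\tilde\theta^2),$$
$$d(\theta^2-\tilde\theta^2)=(\Theta-\tilde\Theta)\wedge\theta^1+\tilde\Theta\wedge(\theta^1-\tilde\theta^1),$$
$$d(\Theta-\tilde\Theta)=G\big[(\theta^1-\tilde\theta^1)\wedge\theta^2+\tilde\theta^1\wedge(\theta^2-\tilde\theta^2)\big].$$
The last line uses that $G$ is the same constant at both places. Let $L$ be the $3$-dimensional integral submanifold through $((p,0),(q,0))$. If a tangent vector $(v,\tilde v)$ of $L$ has $v=0$, then $\tilde\theta^1,\tilde\theta^2,\tilde\Theta$ vanish on $\tilde v$, so $\tilde v=0$; likewise with the roles exchanged. Hence near this point $L$ is the graph of a local biholomorphism $\Phi$ with $\Phi(p,0)=(q,0)$, $\Phi^*\tilde\theta^i=\theta^i$ and $\Phi^*\tilde\Theta=\Theta$.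

**Step 3: descent to the base.** The common kernel of $\theta^1,\theta^2$ is spanned by $\partial_s$, and the same holds on the other side. So on a small product neighborhood $U'\times\{|s|<\delta\}$ the $V$-component of $\Phi$ does not depend on $s$. It is a holomorphic map $\varphi:U'\to V$ with $\varphi(p)=q$. Since $(\theta^1)^2+(\theta^2)^2$ is the pullback of $g$, and similarly with tildes, $\Phi^*\tilde\theta^i=\theta^i$ gives $\varphi^*g=g$. Nondegeneracy of $g$ makes $d\varphi$ injective, so $\varphi$ is a local isometry taking $p$ to $q$. $\blacksquare$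

Steps 2 and 3 prove by hand an instance of Cartan's theorem (Kobayashi–Nomizu, *Foundations of Differential Geometry* I, Thm VI.7.4), which could be quoted instead.

**Example.** Compactness matters. On $\mathbb C^2$ take $g=dx^2+f(x)^2dy^2$ with $f=e^{x^2/2}$. With $e^1=dx$ and $e^2=f\,dy$ we have $de^1=0$ and $de^2=f'\,dx\wedge dy$, so $\alpha=-f'dy$ and $G=-f''/f=-(1+x^2)$. This is not constant, so $g$ is not locally homogeneous. A Killing field $K$ preserves $G$, so $dG(K)=-2x\,dx(K)=0$ and hence $dx(K)=0$, while $\partial_y$ is Killing. So the Killing fields span exactly $\ker dx$. Theorem B is a compact version of this picture.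

The obvious plan in higher dimension is to repeat the argument with more curvature functions. All of them are constant on a compact $X$. But a curvature tensor can be proportional to $dx^2$ with $dx$ a null covector. Then its trace and its square norm vanish, and these contractions do not see whether the tensor itself is zero at a given point. To break homogeneity we look for such a null tensor that vanishes at some points and not at others.

## 4. The metrics $\eta+2\,dx\,dy+H\,dx^2$ and the three-dimensional obstruction

This family has a null Ricci tensor that can be prescribed.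

**Lemma 1.** Let $\eta=\eta_{ij}dq^idq^j$ be a constant nondegenerate form on $\mathbb C^m$ with inverse $\eta^{ij}$, let $H=H(q)$ be holomorphic, and let $g=\eta+2\,dx\,dy+H\,dx^2$ on $\mathbb C^m\times\mathbb C^2$. Write $H_i=\partial H/\partial q^i$. Then
$$\nabla dx=0,\qquad \nabla dq^i=\tfrac12\eta^{ij}H_j\,dx\otimes dx,\qquad \mathrm{Ric}=-\tfrac12\,\eta^{ij}H_{ij}\,dx^2.\tag{3}$$

**Proof.** The only nonconstant entry of $g$ is $g_{xx}=H$, which depends on $q$ alone. So the nonzero lowered symbols are $\Gamma_{x,xi}=\Gamma_{x,ix}=\frac12H_i$ and $\Gamma_{i,xx}=-\frac12H_i$. The inverse of the $(x,y)$ block $\begin{pmatrix}H&1\\1&0\end{pmatrix}$ is $\begin{pmatrix}0&1\\1&-H\end{pmatrix}$, that is, $g^{xx}=0$, $g^{xy}=1$, $g^{yy}=-H$. Raising the index gives the only nonzero Christoffel symbols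
$$\Gamma^y_{xi}=\Gamma^y_{ix}=\tfrac12H_i,\qquad \Gamma^i_{xx}=-\tfrac12\eta^{ij}H_j .$$
In particular every $\Gamma^x_{\cdot\cdot}$ is $0$ and no symbol has a lower index $y$. The first two formulas of (3) follow from $\nabla dx^a=-\Gamma^a_{bc}dx^b\otimes dx^c$.

For the Ricci tensor, consider the four terms in Definition 5. The traces $\Gamma^\alpha_{\alpha\beta}$ vanish: $\Gamma^y_{y\beta}=0$ because there is no lower $y$, $\Gamma^i_{i\beta}=0$ because $\Gamma^i$ needs both lower indices equal to $x$, and $\Gamma^x_{x\beta}=0$. This kills the second and third terms. In the last term $\Gamma^\alpha_{\gamma\delta}\Gamma^\delta_{\beta\alpha}$: if $\alpha=y$, the second factor has a lower $y$; if $\alpha=i$, the first factor forces $\gamma=\delta=x$ and the second is $\Gamma^x_{\beta i}=0$; if $\alpha=x$, the first factor is $0$. In the first term, $\partial_y\Gamma^y_{\beta\gamma}=0$ because nothing depends on $y$. There remains $\partial_i\Gamma^i_{xx}=-\frac12\eta^{ij}H_{ij}$, in the $xx$ component only. $\blacksquare$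

**Smallest case.** Take $m=1$ and $g_H=dt^2+2\,dx\,dy+H(t)\,dx^2$ on $\mathbb C^3$, so that $\mathrm{Ric}=-\frac12H''\,dx^2$. We want $H''$ to have zeros without vanishing identically, and we want a compact quotient.

A translation of $t$ may be combined with a rescaling $(x,y)\mapsto(\mu x,\mu^{-1}y)$, which preserves $2\,dx\,dy$ and multiplies $dx^2$ by $\mu^2$. Compact quotients of this kind exist. Let
$$A=\begin{pmatrix}2&1\\1&1\end{pmatrix}\in SL(2,\mathbb Z),\qquad \varepsilon=\tfrac{3+\sqrt5}2>1.$$
The eigenvalues of $A$ are $\varepsilon^{\pm1}$. Choose $P\in GL(2,\mathbb R)$ with $PAP^{-1}=D_\varepsilon:=\mathrm{diag}(\varepsilon,\varepsilon^{-1})$ and put $\Lambda=P(\mathbb Z[i]^2)$. Since $P$ is invertible over $\mathbb C$, this is a lattice in $\mathbb C^2$, and $D_\varepsilon\Lambda=PA(\mathbb Z[i]^2)=\Lambda$. Put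
$$\omega=\tfrac i\pi\log\varepsilon,\qquad\text{so that}\quad e^{2\pi i\omega}=\varepsilon^{-2},\quad \omega\notin\mathbb R.\tag{4}$$
The maps $(t,v)\mapsto(t+k+l\omega,\ D_\varepsilon^lv+\lambda)$ with $k,l\in\mathbb Z$, $\lambda\in\Lambda$, $v=(x,y)$, form a group. It acts freely: a fixed point gives $k+l\omega=0$, so $k=l=0$, and then $\lambda=0$. It acts properly discontinuously: boundedness of $t$ leaves finitely many $(k,l)$, then boundedness of $v$ leaves finitely many $\lambda$. It acts cocompactly: first reduce $t$ modulo $\mathbb Z+\mathbb Z\omega$, then $v$ modulo $\Lambda$. It preserves $g_H$ for $H=e^{2\pi it}$, because $H(t+\omega)\,\varepsilon^2=H(t)$.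

In that example $\mathrm{Ric}=2\pi^2e^{2\pi it}dx^2$ has no zeros, and nothing of this shape can do better.

**Lemma 2.** Let $L\subset\mathbb C$ be a lattice and suppose that for each $\ell\in L$ there is a constant $\mu_\ell\ne0$ such that $(t,x,y)\mapsto(t+\ell,\mu_\ell x,\mu_\ell^{-1}y)$ preserves $g_H$, with $H$ entire. Then $H\equiv0$ or $H=Ce^{ct}$ with $C\ne0$, and $g_H$ is locally homogeneous.

**Proof.** The hypothesis says $H(t+\ell)\,\mu_\ell^2=H(t)$. If $H\not\equiv0$, then $H'/H$ is meromorphic and $L$-periodic. Choose a period parallelogram whose boundary avoids the zeros of $H$. The number of zeros inside is $\frac1{2\pi i}\oint\frac{H'}H\,dt$, which is $0$ because opposite sides cancel. So $H$ has no zeros, $H'/H$ is a holomorphic $L$-periodic function, hence a constant $c$, and $H=Ce^{ct}$. The fields $\partial_x$, $\partial_y$ and $\partial_t-\frac c2(x\partial_x-y\partial_y)$ are Killing: $\mathcal L_{\partial_t}g_H=cH\,dx^2$, while $x\partial_x-y\partial_y$ preserves $dx\,dy$ and sends $H\,dx^2$ to $2H\,dx^2$. They span every tangent space. If $H\equiv0$, the metric is constant. $\blacksquare$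

The obstruction is now precise. Rescaling $x$ absorbs only constant multipliers of $H$, and an entire function with constant multipliers on a lattice has no zeros unless it is identically zero.

## 5. Absorbing the theta multiplier with a shear

A function with zeros that is quasi-periodic on a lattice is $\vartheta$, but its multiplier $e^{-\pi i\tau-2\pi iz}$ in (1) is not constant. The way out is to let $\vartheta$ live on a separate coordinate $z$, and to use the exponential of the example above to carry the multiplier. Put
$$H(z,t)=\vartheta(z)\,e^{2\pi it}.\tag{5}$$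
When $z$ moves by $\tau$, let $t$ move by $z+\frac\tau2$. Then
$$\vartheta(z+\tau)\,e^{2\pi i(t+z+\tau/2)}=e^{-\pi i\tau-2\pi iz}\,\vartheta(z)\,e^{2\pi it}e^{2\pi iz}e^{\pi i\tau}=H(z,t),$$
so $H$ is exactly invariant. The translation $t\mapsto t+\omega$ still multiplies $H$ by the constant $\varepsilon^{-2}$, which the rescaling of $x$ absorbs.

The price is that the substitution $t\mapsto t+z+\frac\tau2$ acts on differentials by the shear $dz\mapsto dz$, $dt\mapsto dt+dz$, and the constant part of the metric must be invariant under it. In the two variables $z,t$ this is impossible: $a\,dz^2+2b\,dz\,dt+c\,dt^2$ changes by $2b\,dz^2+c(2\,dz\,dt+dz^2)$, and this is zero only if $c=0$ and $b=0$, which is degenerate. A third variable $u$, null and paired with $z$, repairs it. For $2\,dz\,du+dt^2$ we need $du\mapsto du-dt-\frac12dz$, since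
$$2\,dz\,(du-dt-\tfrac12dz)+(dt+dz)^2=2\,dz\,du+dt^2.\tag{6}$$
So $u\mapsto u-t-\frac z2$. The five variables $z,t,u,x,y$ are now all accounted for.

One more thing helps. In the coordinates $(z,t,u)$ with $\eta=2\,dz\,du+dt^2$ we have $\eta^{zu}=1$, $\eta^{tt}=1$ and $\eta^{zz}=\eta^{zt}=0$. Since $H$ does not depend on $u$, Lemma 1 gives $\eta^{ij}H_{ij}=H_{tt}+2H_{zu}=H_{tt}=-4\pi^2H$. So $\mathrm{Ric}$ will be a nonzero constant multiple of $H\,dx^2$, and it vanishes where $\vartheta(z)=0$.

## 6. The group $\Gamma$ and the compact manifold $X$

Put $n=5+r$ with $r\ge0$ and use coordinates $(z,t,u,x,y,w)$ on $\mathbb C^5\times\mathbb C^r$. Keep $\tau$, $\vartheta$, $z_0$ from Section 1 and $\varepsilon$, $D_\varepsilon$, $\Lambda$, $\omega$ from Section 4. Let $N=\frac12\mathbb Z+\omega\mathbb Z$, a lattice in $\mathbb C$ containing $\frac12$, $1$ and $\omega$. Consider the following biholomorphisms of $\mathbb C^n$; coordinates not mentioned are fixed.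

* $a:\ z\mapsto z+1$
* $b:\ (z,t,u)\mapsto(z+\tau,\ t+z+\tfrac\tau2,\ u-t-\tfrac z2)$
* $c:\ t\mapsto t+1$
* $d:\ (t,x,y)\mapsto(t+\omega,\ \varepsilon x,\ \varepsilon^{-1}y)$
* $e_\nu:\ u\mapsto u+\nu$ for $\nu\in N$
* $f_\lambda:\ (x,y)\mapsto(x,y)+\lambda$ for $\lambda\in\Lambda$
* $h_\sigma:\ w\mapsto w+\sigma$ for $\sigma\in\mathbb Z[i]^r$

Let $\Gamma$ be the group they generate. In products the right factor acts first.

**Step 1: the subgroup $T$ of maps that fix $z$.** The purpose is to have an explicit formula for most of $\Gamma$. Let $T$ be the set of maps $h_\sigma f_\lambda e_\nu c^kd^l$, which act by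
$$(z,t,u,(x,y),w)\mapsto(z,\ t+k+l\omega,\ u+\nu,\ D_\varepsilon^l(x,y)+\lambda,\ w+\sigma).\tag{7}$$
Composing two maps (7) with parameters $(k,l,\nu,\lambda,\sigma)$ and $(k',l',\nu',\lambda',\sigma')$, the second acting first, gives the map with parameters $(k+k',l+l',\nu+\nu',\lambda+D_\varepsilon^l\lambda',\sigma+\sigma')$. Here $D_\varepsilon^l\lambda'\in\Lambda$ because $D_\varepsilon\Lambda=\Lambda$. The inverse has parameters $(-k,-l,-\nu,-D_\varepsilon^{-l}\lambda,-\sigma)$. So $T$ is a group; it is generated by $c,d,e_\nu,f_\lambda,h_\sigma$.

**Step 2: a normal form for $\Gamma$.** We show that $T$ is normal and that $\Gamma/T$ is abelian. The map $a$ commutes with $T$, and $b$ commutes with all $e_\nu,f_\lambda,h_\sigma$. For the other pairs,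
$$bc=c\,e_{-1}\,b,\qquad bd=d\,e_{-\omega}\,b,\qquad ba=c\,e_{-1/2}\,a\,b.\tag{8}$$
To check these, compute on $(z,t,u)$:

* $bc$ gives $(z+\tau,\ t+1+z+\frac\tau2,\ u-t-1-\frac z2)$, which is the image under $b$ with $1$ added to $t$ and $1$ subtracted from $u$.
* $bd$ gives $(z+\tau,\ t+\omega+z+\frac\tau2,\ u-t-\omega-\frac z2)$, and both sides rescale $(x,y)$ by $D_\varepsilon$.
* $ba$ gives $(z+1+\tau,\ t+z+1+\frac\tau2,\ u-t-\frac z2-\frac12)$, while $ab$ gives $(z+\tau+1,\ t+z+\frac\tau2,\ u-t-\frac z2)$.

From (8), $bcb^{-1}=ce_{-1}$ and $bdb^{-1}=de_{-\omega}$. Conjugating these by $b^{-1}$, which commutes with the $e_\nu$, gives $b^{-1}cb=ce_1$ and $b^{-1}db=de_\omega$. Since $1,\omega\in N$, conjugation by $b^{\pm1}$ maps $T$ into itself, so $T$ is normal in $\Gamma$. Since $\frac12\in N$, the last relation in (8) says that $a$ and $b$ commute modulo $T$. So $\Gamma/T$ is abelian and generated by the classes of $a$ and $b$, and every $\gamma\in\Gamma$ has the form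
$$\gamma=h\,a^mb^{m'},\qquad h\in T,\ m,m'\in\mathbb Z,\tag{9}$$
and acts on the first coordinate by $z\mapsto z+m+m'\tau$.

**Step 3: $\Gamma$ acts freely.** If $\gamma$ as in (9) fixes a point, then $m+m'\tau=0$, so $m=m'=0$ and $\gamma=h\in T$. By (7), $k+l\omega=0$, and $\omega\notin\mathbb R$ gives $k=l=0$. Then (7) is a translation in $u$, $(x,y)$, $w$ with a fixed point, so $\nu=0$, $\lambda=0$, $\sigma=0$ and $\gamma=1$.

**Step 4: $\Gamma$ acts properly discontinuously.** Let $K\subset\mathbb C^n$ be compact and $\gamma K\cap K\ne\emptyset$. Since $z$ is bounded on $K$, only finitely many $(m,m')$ occur. Fix one. The set $K'=a^mb^{m'}K$ is compact and $hK'\cap K\ne\emptyset$. By (7), boundedness of $t$ on $K$ and $K'$ leaves finitely many $(k,l)$. For each of these, boundedness of $u$, of $(x,y)$ together with $D_\varepsilon^l(x,y)$, and of $w$ leaves finitely many $\nu$, $\lambda$, $\sigma$.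

**Step 5: $\Gamma$ acts cocompactly.** Given a point, apply some $a^mb^{m'}$ to bring $z$ into a fixed closed period parallelogram of $\mathbb Z+\tau\mathbb Z$. Then apply some $c^kd^l$ to bring $t$ into one of $\mathbb Z+\omega\mathbb Z$; this leaves $z$ alone. Finally use $e_\nu,f_\lambda,h_\sigma$ to bring $u$, $(x,y)$, $w$ into compact fundamental domains of $N$, $\Lambda$, $\mathbb Z[i]^r$; this leaves $z$ and $t$ alone. So a compact set meets every orbit.

Hence $X=\mathbb C^n/\Gamma$ is a compact connected complex manifold of dimension $n$.

**Step 6: the submersion $\pi$.** By (9), $z$ modulo $\mathbb Z+\tau\mathbb Z$ is $\Gamma$-invariant, so it induces a surjective holomorphic submersion $\pi:X\to E=\mathbb C/(\mathbb Z+\tau\mathbb Z)$. Every point of the fiber over $[z_1]$ has a representative with $z=z_1$, by applying some $a^mb^{m'}$. So the fiber is the image of the connected set $\{z_1\}\times\mathbb C^{n-1}$, and it is connected.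

## 7. The metric on $X$ and the zeros of its Ricci tensor

**Step 1: the metric.** On $\mathbb C^n$ let
$$g=2\,dz\,du+dt^2+2\,dx\,dy+H\,dx^2+\sum_{j=1}^rdw_j^2,\qquad H=\vartheta(z)e^{2\pi it}.\tag{10}$$
The blocks $(z,u)$, $t$, $(x,y)$, $w$ have determinants $-1$, $1$, $-1$, $1$, so $\det g=1$ and $g$ is nondegenerate.

**Step 2: invariance.** The purpose is to let $g$ descend to $X$. The maps $a,c,e_\nu,f_\lambda,h_\sigma$ are translations, and $H$ is $1$-periodic in $z$ and in $t$ and does not depend on $u,x,y,w$; so they preserve $g$. For $b$, the identity $H\circ b=H$ was computed in Section 5, and $2\,dz\,du+dt^2$ is invariant by (6). For $d$, the form $dx\,dy$ and $dt$ are invariant and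
$$(H\circ d)\,\varepsilon^2dx^2=e^{2\pi i\omega}\varepsilon^2H\,dx^2=H\,dx^2$$
by (4). So $g$ descends to a holomorphic Riemannian metric on $X$, also denoted $g$.

**Step 3: the Ricci tensor.** Apply Lemma 1 with $q=(z,t,u,w)$ and $\eta=2\,dz\,du+dt^2+\sum dw_j^2$. Since $H$ depends only on $z$ and $t$,
$$\eta^{ij}H_{ij}=H_{tt}+2H_{zu}+\sum_jH_{w_jw_j}=H_{tt}=-4\pi^2H,$$
hence
$$\mathrm{Ric}=-\tfrac12H_{tt}\,dx^2=2\pi^2\,\vartheta(z)\,e^{2\pi it}\,dx^2.\tag{11}$$
The first derivatives are also needed later. Since $\eta^{zj}H_j=H_u=0$,
$$\nabla dx=0,\qquad\nabla dz=0,\qquad\nabla dt=\tfrac12H_t\,dx\otimes dx=\pi iH\,dx\otimes dx.\tag{12}$$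

**Step 4: conclusion of Theorem A.** By (11), $\mathrm{Ric}$ vanishes exactly where $\vartheta(z)=0$, that is, on $D=\pi^{-1}([z_0])$. This is a nonempty hypersurface and $D\ne X$. A local isometry $\phi$ satisfies $\phi^*\mathrm{Ric}=\mathrm{Ric}$, so it cannot carry a point of $D$ to a point of $X\setminus D$. Therefore $g$ is not locally homogeneous. Since $r\ge0$ was arbitrary, this covers every $n\ge5$. $\blacksquare$

As announced at the end of Section 3, the scalar curvature is $g^{xx}\cdot2\pi^2H=0$, and the square norm of $\mathrm{Ric}$ is $(g^{xx})^2(2\pi^2H)^2=0$. These scalars do not see $D$.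

## 8. A meromorphic invariant from $E$ and the Killing fields of $g$

Theorem A shows that the hypersurface $D$ is special. Theorem B says more: even on the complement of $D$ one cannot move in the $z$ direction. A holomorphic invariant function on $X$ would be constant, so to prove this we build a meromorphic one, as a ratio of proportional tensors. The quotient map $\mathbb C^n\to X$ is a local isometry, so all local computations can be done on $\mathbb C^n$.

**Step 1: enough Killing fields along the fibers.** The fields $\partial_u,\partial_x,\partial_y,\partial_{w_j}$ are Killing, because the coefficients of $g$ do not depend on $u,x,y,w$. So is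
$$\partial_t-\pi i\,(x\partial_x-y\partial_y).$$
Indeed $\mathcal L_{\partial_t}g=H_t\,dx^2=2\pi iH\,dx^2$, while $\mathcal L_{x\partial_x-y\partial_y}$ kills $dx\,dy$ and sends $H\,dx^2$ to $2H\,dx^2$, and the contributions $2\pi iH\,dx^2$ and $-\pi i\cdot2H\,dx^2$ cancel. These $n-1$ fields span $\ker dz$ at every point. Hence on $X$ the local Killing fields span at least $\ker d\pi$.

**Step 2: a canonical $1$-form.** Let $\psi=\log\vartheta$ locally, where $\vartheta\ne0$; its derivatives $\psi',\psi'',\psi'''$ are single-valued there. On $X\setminus D$ we have $\mathrm{Ric}=2\pi^2H\,dx^2$ with $H\ne0$ and $\nabla dx=0$, so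
$$\nabla\mathrm{Ric}=\kappa\otimes\mathrm{Ric},\qquad\kappa=d\log H=\psi'\,dz+2\pi i\,dt.$$
Because $\mathrm{Ric}\neq0$ there, this equation determines $\kappa$ uniquely. So $\kappa$ is canonically attached to $g$: a local isometry $\phi$ preserves $\mathrm{Ric}$ and $\nabla\mathrm{Ric}$, so $\phi^*\kappa$ solves the same equation and $\phi^*\kappa=\kappa$.

**Step 3: removing the $t$ direction.** We want a canonical tensor that involves only $z$. By (12),
$$\nabla\kappa=\psi''\,dz\otimes dz+2\pi i\cdot\pi iH\,dx\otimes dx=\psi''\,dz\otimes dz-2\pi^2H\,dx\otimes dx=\psi''\,dz\otimes dz-\mathrm{Ric}.$$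
Hence the canonical tensor
$$B:=\nabla\kappa+\mathrm{Ric}=\psi''(z)\,dz\otimes dz\tag{13}$$
is defined on $X\setminus D$.

**Step 4: an invariant function.** Repeat the trick of Step 2 with $B$. Since $\nabla dz=0$, where $B\ne0$ we have
$$\nabla B=\beta\otimes B,\qquad\beta=\frac{\psi'''}{\psi''}\,dz,$$
and $\beta$ is again unique. Now $\beta\otimes\beta$ and $B$ are both multiples of $dz\otimes dz$, so $\beta\otimes\beta=I\,B$ with
$$I=\frac{(\psi''')^2}{(\psi'')^3}.\tag{14}$$
Put $U=\{p\in X:\mathrm{Ric}_p\ne0,\ B_p\ne0\}$. Everything was constructed canonically from $g$. So a local isometry taking $p$ to $q$ satisfies $p\in U\iff q\in U$, and it preserves $I$ on $U$.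

**Step 5: $I$ is a nonconstant meromorphic function on $E$.** By (1), $\log\vartheta(z+1)$ and $\log\vartheta(z+\tau)$ differ from $\log\vartheta(z)$ by affine functions of $z$. So $\psi''$ is elliptic for $\mathbb Z+\tau\mathbb Z$. Its only pole modulo the lattice is at $z_0$. There the zero of $\vartheta$ is simple, so $\psi'=(z-z_0)^{-1}+(\text{holomorphic})$ and $\psi''=-(z-z_0)^{-2}+(\text{holomorphic})$. Thus $\psi''(z)+\wp(z-z_0)$ is elliptic and holomorphic, hence a constant $C$:
$$\psi''(z)=C-\wp(z-z_0),\qquad\psi'''(z)=-\wp'(z-z_0).$$
Therefore
$$I=\frac{\wp'^2}{(C-\wp)^3}=\frac{4\wp^3-g_2\wp-g_3}{(C-\wp)^3}\quad\text{evaluated at }z-z_0.\tag{15}$$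
Suppose $I$ were equal to a constant $c$. Since $\wp$ takes infinitely many values, $4s^3-g_2s-g_3=c\,(C-s)^3$ as polynomials in $s$. The left side is a cubic with distinct roots; the right side is zero or has a triple root. This is a contradiction. So $I$ is the pullback by $\pi$ of a nonconstant meromorphic function on $E$.

The function $\psi''$ is not identically zero, since it has a pole, so it has finitely many zeros modulo the lattice. Let $F\subset E$ be the finite set of zeros of $\vartheta$ and of $\psi''$ modulo the lattice. Then $U=\pi^{-1}(E\setminus F)$, and $I$ is holomorphic on $U$.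

**Step 6: Killing fields are tangent to the fibers.** Let $K$ be a holomorphic Killing field on a connected open set $W\subset X$. Its local flow consists of local isometries, so it preserves $I$ on $W\cap U$, and $dI(K)=0$ there. Locally $dI=I'(z)\,dz$, and $I'$ vanishes only at isolated values of $z$ because $I$ is nonconstant. So $dz(K)=0$ on a subset of $W$ that is open and dense in $W$, and by continuity $dz(K)=0$ on all of $W$. Together with Step 1, the local Killing fields span exactly $\ker d\pi$ at every point of $X$, including the points of $\pi^{-1}(F)$. So all Killing orbits have codimension exactly $1$.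

**Step 7: no open subset is locally homogeneous.** Let $V\subset X$ be open and nonempty. By Step 6 the Killing fields do not span the tangent space at any point of $V$. The transitivity form of the definition fails as well: $V\cap U$ is nonempty and open, $I$ is not constant on it because $I$ is a nonconstant function of $z$, and a local isometry preserves $I$.

**Step 8: the orbits of the pseudogroup.** Let $p\in X$ and let $Y$ be the fiber of $\pi$ through $p$. By Step 1 there are Killing fields $K_1,\dots,K_{n-1}$ near $p$, tangent to the fibers, that form a basis of $T_pY$. The map $(s_1,\dots,s_{n-1})\mapsto\Phi_{K_1}^{s_1}\circ\cdots\circ\Phi_{K_{n-1}}^{s_{n-1}}(p)$ takes values in $Y$ and in the orbit of $p$, and its differential at $0$ is an isomorphism onto $T_pY$. So the orbit of $p$ contains a neighborhood of $p$ in $Y$. Thus $Y$ is partitioned into open subsets by the orbits, and since $Y$ is connected it lies in a single orbit. Every orbit is therefore a union of fibers.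

This union is finite. If an orbit meets $U$, then by Step 4 it is contained in $U$ and $I$ is constant on it. So it lies over a level set in $E\setminus F$ of a nonconstant meromorphic function on the compact curve $E$, and such a level set is finite. Any other orbit lies over the finite set $F$. $\blacksquare$
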